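# Properly rainbow saturated graphs for $K_r\cup K_2$: an isolated edge does not force a bounded saturation number

## Saturation for $F\cup K_2$ compared with saturation for $F$

All graphs are finite and simple. We write $|F|$ for the number of vertices of $F$, $e(F)$ for its number of edges, $\cup$ for disjoint union, $sK_2$ for a matching with $s$ edges, and "$F$-saturated" for "properly rainbow $F$-saturated", a notion defined right after the statements.

**Theorem 1.** There are absolute constants $c>0$ and $r_1$ such that the following holds for $r\ge r_1$. Let $F$ be a graph containing $K_r$ with $D:=|F|+e(F)\le c\,r^3/\ln r$. Then a non-complete graph $G$ is $(F\cup K_2)$-saturated if and only if it is $F$-saturated.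

**Corollary 2.** For all large $r$, all $s$ with $1\le s\le \frac c6\, r^3/\ln r$, and all $n\ge n_0(r,s)$,
$$\mathrm{sat}^*_p(n,K_r\cup sK_2)=\mathrm{sat}^*_p(n,K_r),\qquad \frac{(r-2)n}{2}\le \mathrm{sat}^*_p(n,K_r)=O_r(n).$$
More generally, if $F$ is as in Theorem 1 and has no isolated edge, then $\mathrm{sat}^*_p(n,F\cup K_2)=\mathrm{sat}^*_p(n,F)\ge (n-1)/2$ for all large $n$.

**Theorem 3.** There is an absolute constant $C$ such that for every graph $F$ on $f\ge 2$ vertices without isolated vertices, every $s\ge Cf^3/\ln f$ and every $n\ge f+2s$,
$$\mathrm{sat}^*_p(n,F\cup sK_2)\le\binom{f+2s-1}{2}=O(1).$$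

Here is what these statements say.

**Definition (proper, rainbow).** An edge-colouring of a graph is proper if incident edges get different colours, and rainbow if all edges get different colours. A rainbow copy of $H$ in a coloured graph $G$ is a subgraph of $G$ isomorphic to $H$ whose edges have pairwise different colours.

**Definition (saturation).** A graph $G$ is properly rainbow $H$-saturated if

1. (S1) some proper edge-colouring of $G$ contains no rainbow copy of $H$;
2. (S2) for every non-edge $e$ of $G$, every proper edge-colouring of $G+e$ contains a rainbow copy of $H$.

The number $\mathrm{sat}^*_p(n,H)$ is the minimum number of edges of an $n$-vertex properly rainbow $H$-saturated graph. Asymptotic notation means $n\to\infty$ with $H$ fixed. An isolated edge of $H$ is a component isomorphic to $K_2$.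

For a small example take $H=K_3$. A properly coloured triangle is automatically rainbow. So "$K_3$-saturated" just means: triangle-free, and every added edge creates a triangle. The star on $n$ vertices has this property, so $\mathrm{sat}^*_p(n,K_3)\le n-1$.

It is convenient to have a name for the graphs that force $H$.

**Definition (forcing family).** For a graph $H$ with at least one edge, $\mathcal F_H$ is the family of graphs $G$ such that every proper edge-colouring of $G$ contains a rainbow $H$.

For example, $\mathcal F_{K_3}$ consists of the graphs containing a triangle. On the other hand $K_4\notin\mathcal F_{2K_2}$: colour $K_4$ with three colours, one for each of its perfect matchings; then any two disjoint edges have the same colour. We use two facts constantly. First, $\mathcal F_H$ is closed under taking supergraphs, because a proper colouring of the larger graph restricts to a proper colouring of the smaller one. Second, directly from the definitions, $G$ is $H$-saturated if and only if $G\notin\mathcal F_H$ and $G+e\in\mathcal F_H$ for every non-edge $e$. In particular an edge-maximal graph outside $\mathcal F_H$ is $H$-saturated. For a complete graph (S2)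 is vacuous, which is why Theorem 1 sets complete graphs apart.

The question comes from Andrew Lane and Natasha Morrison, "Improved bounds for proper rainbow saturation", arXiv:2409.15444 (2024): if $H$ has an isolated edge, is $\mathrm{sat}^*_p(n,H)=O(1)$? Here is a reason to ask. Suppose $H$ has at least one edge but no isolated edge, and an $H$-saturated graph $G$ has two isolated vertices $u,v$. Colour $G$ without a rainbow $H$ and give $uv$ a new colour. A rainbow $H$ appears and must use $uv$; but $uv$ is a component of $G+uv$, hence a component of the copy, which is impossible. So $G$ has at most one isolated vertex and at least $(n-1)/2$ edges. An isolated edge in $H$ removes exactly this obstruction.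

The answer to the question is no. Take $s=1$ in Corollary 2: for every sufficiently large $r$ the graph $K_r\cup K_2$ has an isolated edge, yet $\mathrm{sat}^*_p(n,K_r\cup K_2)=\Theta(n)$. Theorem 3 says that enough isolated edges do make the number bounded, and Corollary 2 with $F=K_f$ shows that the order $f^3/\log f$ there is best possible. So for $K_r\cup sK_2$ the behaviour changes from linear to bounded at $s=\Theta(r^3/\log r)$.

## The cases $2K_2$ and $K_3\cup K_2$ by hand

For $r=2,3$ the graph $K_r\cup K_2$ has a bounded saturation number.

Let $r=2$, so $H=2K_2$, and let $G=K_4\cup\overline{K_{n-4}}$ with $n\ge5$. The 3-colouring of $K_4$ above gives (S1). A new edge $e$ has at most one end in the $K_4$, so it is disjoint from some triangle of the $K_4$. That triangle has three colours, hence an edge whose colour differs from that of $e$. This is a rainbow $2K_2$, so $G$ is saturated with 6 edges.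

Let $r=3$, so $H=K_3\cup K_2$. Take a proper 5-colouring of $K_5$ (vertices in $\mathbb Z_5$, edge $ij$ coloured $i+j$). Each colour class consists of two disjoint edges. A copy of $H$ is a triangle $abc$ with the edge $de$. The second edge with the colour of $de$ is disjoint from $de$, so it lies in the triangle $abc$, and the copy is not rainbow. So $K_5\cup\overline{K_{n-5}}\notin\mathcal F_H$. Extend it to an edge-maximal graph $G\notin\mathcal F_H$ on the same vertices; $G$ is $H$-saturated.

Every edge of $G$ meets the $K_5$. For suppose $g$ is an edge disjoint from it. In any proper colouring at most two edges of the $K_5$, forming a matching, have the colour of $g$, and $K_5$ minus two disjoint edges $ab,cd$ still contains the triangle on $a$, $c$ and the fifth vertex. That triangle with $g$ is a rainbow $H$, so $G\in\mathcal F_H$, a contradiction. Also every $v$ in the $K_5$ has degree at most 6. For if $\deg v\ge7$, fix a triangle of $K_5-v$; at least 4 edges at $v$ leave it, they have distinct colours, and only 3 colours occur on the triangle, so every proper colouring contains a rainbow $H$. Therefore $e(G)\le 5\cdot 6=30$.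

## A clique plus isolated vertices, and why it fails for large $r$

These examples suggest trying $G=K_m\cup\overline{K_{n-m}}$ with $m$ constant and $n\ge m+2$, for $H=K_r\cup K_2$ with $r\ge3$. A new edge should serve as the $K_2$, and the clique should supply the rainbow $K_r$. We look for the range of $m$ in which this could work.

Add an edge $e$ between two isolated vertices and give it a new colour. The rainbow $H$ that appears has its $K_r$ inside the clique, since $e$ is a component and $r\ge3$. So (S2) demands that every proper colouring of $K_m$ contains a rainbow $K_r$. Suppose now that $m\ge\binom r2+r+2$. Take a colouring as in (S1); it contains a rainbow copy $T$ of $K_r$. A clique vertex $v\notin T$ sends $m-1-r\ge\binom r2+1$ edges to vertices outside $T$. Their colours are distinct and only $\binom r2$ colours occur on $T$. So one of these edges together with $T$ is a rainbow $H$, against (S1). Hence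
$$m\le\binom r2+r+1 .$$
The clique has at most about $r^2/2$ vertices and must still force a rainbow $K_r$. If $m<\binom r2$ it does not: the colouring $i+j$ on $\mathbb Z_m$ is proper and uses only $m$ colours. For the last few values of $m$, and for the much larger degrees that occur in Theorem 1, such a count of colours is not available. Lemma 5 below shows that graphs of maximum degree up to a constant times $r^3/\ln r$ do not force a rainbow $K_r$. So for large $r$ no clique construction works.

The same tension exists in every graph $G$: a vertex of high degree turns a rainbow $F$ into a rainbow $F\cup K_2$ for free, and a graph with few vertices of high degree should not force a rainbow $F$. The first half is the following observation.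

**Observation A.** Let $D=|F|+e(F)$, let $G'=G$ or $G'=G+e$, let $\psi$ be a proper colouring of $G'$, let $T$ be a rainbow copy of $F$ in $G'$, and let $v\notin V(T)$ satisfy $\deg_G(v)>D$. Then $G'$ contains a rainbow $F\cup K_2$.

*Proof.* At least $D+1-|F|=e(F)+1$ edges of $G$ join $v$ to vertices outside $T$. They have distinct colours because $\psi$ is proper. Only $e(F)$ colours occur on $T$, so one of these edges has a colour not in $\psi(T)$. It is disjoint from $T$, and together with $T$ it forms a rainbow $F\cup K_2$. $\square$

For the second half we need proper colourings without rainbow $K_r$ of graphs in which almost all degrees are at most $D+1$. The first tool one reaches for is Vizing's theorem: a graph of maximum degree $\Delta$ has a proper colouring with $\Delta+1$ colours, and with fewer than $\binom r2$ colours no $K_r$ is rainbow. Even for $F=K_r$, the smallest case, $D=\binom r2+r$. Degrees up to $D+1$ give $D+2$ colours, already more than $\binom r2$. Counting colours stops exactly here, and no counting of colours can reach degree $r^3/\ln r$: a proper colouring of a graph of maximum degree $\Delta$ uses at least $\Delta$ colours, far more than $\binom r2$.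

The way past this is to stop limiting the number of colours. An $r$-clique has about $r^4/8$ pairs of disjoint edges. If edges are coloured at random with $q$ colours, about $r^4/(8q)$ of these pairs agree in colour on average, and for $q$ a small constant times $r^3/\ln r$ this is a large multiple of $r\ln r$. One then hopes that a given $r$-clique is rainbow with probability at most $r^{-Kr}$ with $K$ large, which is small enough for the local lemma, since in a graph of maximum degree $\Delta\le r^3$ a clique interacts with at most $r^{4r}$ others. The trouble is that a random colouring is not proper. We shall recolour the offending edges with other colours, and we must show that many coincidences survive. The survival events are dependent, and the next lemma controls them.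

## A negative correlation inequality for coloured balls

**Lemma 4.** Let $q\ge2$, let finitely many balls receive independent uniform colours in $[q]$, let $I\subseteq[q]$, and for $i\in I$ let $B_i$ be a set of balls (possibly overlapping). Let $F_i$ be the event that some ball of $B_i$ gets colour $i$. Then
$$P\Big(\bigcap_{i\in I}F_i\Big)\le\prod_{i\in I}P(F_i).$$

With one ball, $q=2$ and $B_1=B_2$ consisting of that ball, the left side is $0$ and the right side is $\frac14$: a ball that takes colour 1 cannot help colour 2.

*Proof.* We use induction on $|I|$; for $|I|=0$ both sides are 1. Fix $j\in I$ and let $E=\bigcap_{i\in I\setminus\{j\}}F_i$. It suffices to show $P(E\cap F_j)\le P(E)P(F_j)$.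

The complement $F_j^c$ has positive probability, since $q\ge2$. Conditioned on $F_j^c$, the balls are still independent, those in $B_j$ are uniform on $[q]\setminus\{j\}$, and the others are uniform on $[q]$. We can produce this law from the unconditioned one: recolour each ball of $B_j$ that has colour $j$ with an independent uniform colour from $[q]\setminus\{j\}$. Indeed a ball of $B_j$ then has each colour $i\ne j$ with probability $\frac1q+\frac1q\cdot\frac1{q-1}=\frac1{q-1}$. The recolouring only changes balls of colour $j$, so a ball of $B_i$ with colour $i\ne j$ keeps its colour. Hence if $E$ held before the recolouring, it holds afterwards, and $P(E\mid F_j^c)\ge P(E)$. Thus $P(E\cap F_j^c)\ge P(E)P(F_j^c)$, and subtracting from $P(E)$ gives $P(E\cap F_j)\le P(E)P(F_j)$. $\square$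

## Maximum degree $c_0r^3/\ln r$ does not force a rainbow $K_r$

We use two textbook facts. The first is the symmetric Lovász Local Lemma: if finitely many events each have probability at most $p$, each is mutually independent of all but at most $d$ of the others, and $e\,p(d+1)\le1$, then with positive probability none of them occurs. The second is the Chernoff bound for hypergeometric variables (Janson–Łuczak–Ruciński, *Random Graphs*, Thm 2.10): if $W=|A\cap B|$ with $A\subseteq[q]$ fixed and $B$ a uniform random subset of $[q]$ of fixed size, and $\mu=|A||B|/q$ is the mean of $W$, then $P(W<\mu/2)\le e^{-\mu/8}$.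

**Lemma 5.** Let $c_0=10^{-7}$. There is $r_0$ such that for $r\ge r_0$, every graph of maximum degree at most $c_0r^3/\ln r$ has a proper edge-colouring with no rainbow $K_r$.

*Proof.* Let $\Delta=\lfloor c_0r^3/\ln r\rfloor$, with $r$ so large that $\Delta\ge r^2$, and let $q=32\Delta$. Let $G$ have maximum degree at most $\Delta$.

**Step 1: the random proper colouring.** This step turns a random colouring into a proper one. Give each edge $e$ an independent uniform colour $c(e)\in[q]$. Call $e$ good if no edge incident with $e$ has colour $c(e)$. (On a path with three edges coloured $1,1,2$ in this order, only the third edge is good.) Good edges keep their colours, and all other edges are recoloured properly from a palette disjoint from $[q]$. The result is proper: two incident good edges have different colours by the definition of good, two incident recoloured edges differ by choice, and a good edge and a recoloured edge use different palettes.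

For the vertex set $T$ of an $r$-clique, let $A_T$ be the event that no two good edges inside $T$ have equal $c$-colours. If $A_T$ fails, two edges inside $T$ have the same final colour and $T$ is not rainbow. So it suffices that with positive probability no $A_T$ occurs.

**Step 2: many colours occur exactly once on each half of $T$.** We look for coincidences between edges in two disjoint halves of $T$, because then the two edges are disjoint and the two halves are coloured independently. Choose disjoint $X,Y\subset T$ of size $h=\lfloor r/2\rfloor$, let $E_X,E_Y$ be the sets of edges inside $X$ and $Y$, and let $m=\binom h2$. For large $r$,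
$$\frac{r^2}{10}\le m\le\frac{r^2}8\le\frac{\Delta}{8}=\frac q{256}.$$
Let $U_X$ be the set of colours occurring exactly once on $E_X$, and define $U_Y$ likewise. Order $E_X$ and let $R_X$ be the number of its edges whose colour occurred earlier in the order. Exactly $m-R_X$ colours occur, and at most $R_X$ of them occur at least twice, so $|U_X|\ge m-2R_X$. Let $j=\lceil m/4\rceil$. If $R_X\ge m/4$ then there are $j$ edges each of whose colours occurred earlier. For a fixed set of $j$ edges, revealing colours in order, each of them repeats an earlier colour with conditional probability at most $m/q$. Hence, using $\binom mj\le(em/j)^j\le(4e)^j$,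
$$P(R_X\ge m/4)\le\binom mj\Big(\frac mq\Big)^j\le\Big(\frac{4em}q\Big)^j\le\Big(\frac e{64}\Big)^j\le e^{-3j}\le e^{-3m/4},$$
since $e/64<0.043<e^{-3}$. If $R_X<m/4$ then $|U_X|\ge m/2$. The same holds for $Y$, so with probability at least $1-2e^{-3m/4}$ both $|U_X|\ge m/2$ and $|U_Y|\ge m/2$.

**Step 3: many of these colours are common.** Let $W=|U_X\cap U_Y|$. The colours on $E_Y$ are independent of those on $E_X$, and their law does not change if the names of the colours are permuted. So, given the colours on $E_X$ and given $|U_Y|$, the set $U_Y$ is a uniform subset of $[q]$ of that size, and $W$ is hypergeometric with mean $\mu=|U_X||U_Y|/q$. If both sizes are at least $m/2$, then $\mu\ge m^2/(4q)$, so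
$$P\big(W<m^2/(8q)\big)\le P(W<\mu/2)\le e^{-\mu/8}\le e^{-m^2/(32q)}$$
conditionally.

**Step 4: a common colour survives with probability at least $\frac78$, and the survivals are suitably correlated.** Fix all colours on $E_X\cup E_Y$; the remaining edges are still coloured independently and uniformly. For $i\in U_X\cap U_Y$ let $e_i\in E_X$ and $f_i\in E_Y$ be the edges of colour $i$. They are disjoint. Let $B_i$ be the set of edges outside $E_X\cup E_Y$ incident with $e_i$ or $f_i$. The four ends have degree at most $\Delta$, so $|B_i|\le4\Delta$. Suppose no edge of $B_i$ has colour $i$. An edge incident with $e_i$ lies in $E_X$ or in $B_i$ (it is not in $E_Y$, as $X\cap Y=\emptyset$); in $E_X$ only $e_i$ has colour $i$. So $e_i$ is good, and likewise $f_i$ is good, and $A_T$ fails. Therefore $A_T$ implies that for every $i\in U_X\cap U_Y$ some edge of $B_i$ has colour $i$. Each of these events has probability at most $4\Delta/q=\frac18$, so by Lemma 4 the conditional probability of $A_T$ is at most $8^{-W}$.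

**Step 5: the total.** If $A_T$ occurs, then one of the sets $U_X,U_Y$ is smaller than $m/2$; or both are at least $m/2$ and $W<m^2/(8q)$; or $W\ge m^2/(8q)$ and $A_T$ occurs. Hence
$$P(A_T)\le2e^{-3m/4}+e^{-m^2/(32q)}+8^{-m^2/(8q)}\le4e^{-m^2/(32q)},$$
because $m/q\le\frac1{256}$ gives $\frac{m^2}{32q}\le\frac{3m}4$, and $\frac{\ln8}8\ge\frac1{32}$. With $m\ge r^2/10$ and $q=32\Delta$ we have $\frac{m^2}{32q}\ge\frac{r^4}{102400\,\Delta}$. Since $\Delta\le10^{-7}r^3/\ln r$, this is at least $97\,r\ln r$. So $P(A_T)\le4r^{-90r}$.

**Step 6: all cliques at once.** The event $A_T$ is determined by the colours of edges meeting $T$. So $A_T$ is mutually independent of the family of all $A_{T'}$ such that no edge meets both $T$ and $T'$. If some edge meets both, then $T'$ contains a vertex at distance at most 1 from $T$. There are at most $r(\Delta+1)$ such vertices, and each lies in at most $\Delta^{r-1}$ $r$-cliques. As $\Delta\le r^3$, the number of such $T'$ is at most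
$$r(\Delta+1)\Delta^{r-1}\le2r\Delta^r\le2r\cdot r^{3r}\le r^{4r}.$$
Since $e\cdot4r^{-90r}(r^{4r}+1)\le1$, the Local Lemma shows that with positive probability no $A_T$ occurs. $\square$

In Theorem 1 we must also allow some vertices of unbounded degree. If there are at most $D$ of them, the degrees among themselves are small, and splitting the vertex set costs only a factor 2 in the clique size.

**Lemma 6.** Let $c=c_0/10$. For all large $r$: if $D\le c\,r^3/\ln r$ and $G$ is a graph in which all but at most $D$ vertices have degree at most $D+1$, then $G$ has a proper edge-colouring with no rainbow $K_r$.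

*Proof.* Let $S$ be the set of exceptional vertices, so $|S|\le D$, and let $r'=\lceil r/2\rceil$. The graph $G[S]\cup(G-S)$ has maximum degree at most $D+1$: inside $S$ degrees are at most $|S|-1$. For large $r$,
$$D+1\le\frac{c_0r^3}{10\ln r}+1\le\frac{c_0(r/2)^3}{\ln r}\le\frac{c_0r'^3}{\ln r'} .$$
So Lemma 5, applied with $r'$, colours this graph properly without a rainbow $K_{r'}$. Give the edges between $S$ and $V(G)\setminus S$ new, pairwise distinct colours. The colouring is proper. Any $K_r$ in $G$ has at least $r'$ vertices in $S$ or at least $r'$ vertices outside $S$, so it contains a $K_{r'}$ that is not rainbow, and it is not rainbow itself. $\square$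

## The equivalence of $F$- and $(F\cup K_2)$-saturation

*Proof of Theorem 1.* Let $c=c_0/10$ and let $r_1$ be such that Lemma 6 holds for $r\ge r_1$. Let $H=F\cup K_2$, let $G$ be non-complete, and let $S=\{v:\deg_G(v)>D\}$.

**Step 1: condition (S2) for $F$ implies $|S|>|F|$.** This guarantees that a high-degree vertex is left over outside any copy of $F$. Suppose (S2) holds for $F$ but $|S|\le|F|\le D$. Take a non-edge $e$ of $G$; it exists since $G$ is not complete. In $G+e$ all vertices outside $S$ have degree at most $D+1$. Lemma 6 gives a proper colouring of $G+e$ with no rainbow $K_r$. As $F\supseteq K_r$, it has no rainbow $F$. This contradicts (S2).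

**Step 2: $H$-saturated implies $F$-saturated.** Let $G$ be $H$-saturated. A rainbow $H$ contains a rainbow $F$, so (S2) for $H$ implies (S2) for $F$, and $|S|>|F|$ by Step 1. Let $\varphi$ be a proper colouring of $G$ with no rainbow $H$. If it had a rainbow copy $T$ of $F$, then $S\setminus V(T)\ne\emptyset$ because $|V(T)|=|F|$, and Observation A would give a rainbow $H$. So $\varphi$ has no rainbow $F$. Thus (S1) holds for $F$, and $G$ is $F$-saturated.

**Step 3: $F$-saturated implies $H$-saturated.** Let $G$ be $F$-saturated. A proper colouring of $G$ without a rainbow $F$ has no rainbow $H$, so (S1) holds for $H$. By Step 1, $|S|>|F|$. Let $e$ be a non-edge and take any proper colouring of $G+e$. It contains a rainbow copy $T$ of $F$. Again $S\setminus V(T)\ne\emptyset$, and Observation A gives a rainbow $H$. So (S2) holds for $H$. $\square$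

## Linear bounds and the equality of saturation numbers

To deduce Corollary 2 we need to know that large complete graphs are not saturated, and that saturation numbers are at most linear.

**Lemma 7.** If $N>f^3$ (with $f\ge1$), every proper colouring of $K_N$ contains a rainbow $K_{f+1}$.

*Proof.* Let $Q$ be the vertex set of a maximal rainbow clique and suppose $q=|Q|\le f$. Let $v\notin Q$. The colours of the edges $va$ with $a\in Q$ are distinct, and $Q$ is rainbow. By maximality $Q\cup\{v\}$ is not rainbow, so some $va$ with $a\in Q$ has the colour of some edge $bc$ with $b,c\in Q$. The pair $(a,bc)$ determines $v$, because at most one edge at $a$ has a given colour. So $N-q\le q\binom q2$, and $N\le q+q\binom q2\le q^3\le f^3$, a contradiction. $\square$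

Write $K_u\vee\overline{K_N}$ for the graph consisting of a clique on $u$ vertices, $N$ further vertices, and all edges between the two sets; for $u=1$ it is a star.

**Lemma 8.** $\mathrm{sat}^*_p(n,H)=O(n)$ for every $H$ with at least one edge.

*Proof.* Edgeless graphs are not in $\mathcal F_H$, so $u=0$ has the property that $K_u\vee\overline{K_N}\notin\mathcal F_H$ for all $N$. By Lemma 7, large cliques lie in $\mathcal F_H$, so large $u$ do not have this property. Let $u$ be the largest integer with the property. Then there is $N_0$ with $K_{u+1}\vee\overline{K_{N_0}}\in\mathcal F_H$. For $n\ge u$ extend $K_u\vee\overline{K_{n-u}}$ to an edge-maximal graph $G\notin\mathcal F_H$ on $n$ vertices; it is $H$-saturated. If a vertex $w$ outside the core $K_u$ had $N_0$ neighbours outside the core, then the core together with $w$ and these neighbours would show $G\supseteq K_{u+1}\vee\overline{K_{N_0}}$, so $G\in\mathcal F_H$, a contradiction. So every vertex outside the core has fewer than $N_0$ neighbours there, and $e(G)\le un+N_0n=(u+N_0)n$. $\square$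

*Proof of Corollary 2.*

**Step 1: the saturated graphs coincide.** For $j=0,\dots,s$ let $F_j=K_r\cup jK_2$, so that $F_j\cup K_2=F_{j+1}$. For $j\le s-1$ and large $r$,
$$|F_j|+e(F_j)=\binom r2+r+3j\le\frac c2\cdot\frac{r^3}{\ln r}+3\cdot\frac c6\cdot\frac{r^3}{\ln r}=\frac{c\,r^3}{\ln r}.$$
So Theorem 1 applies to $F_0,\dots,F_{s-1}$, and a non-complete graph is $(K_r\cup sK_2)$-saturated if and only if it is $K_r$-saturated. For $n>(r+2s)^3$, Lemma 7 gives a rainbow clique on $r+2s$ vertices in every proper colouring of $K_n$, so $K_n\in\mathcal F_{K_r\cup sK_2}\subseteq\mathcal F_{K_r}$, and $K_n$ is saturated for neither graph. Hence the $n$-vertex saturated graphs are the same, and the two saturation numbers agree. The bound $O_r(n)$ is Lemma 8.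

**Step 2: the lower bound for $K_r$.** Let $n$ be as in Step 1 and let $G$ be $K_r$-saturated on $n$ vertices; it is not complete. Let $\varphi$ be a proper colouring of $G$ without rainbow $K_r$. Add a non-edge $uv$ with a new colour. The rainbow $K_r$ that appears contains $uv$, so $u$ and $v$ have at least $r-2$ common neighbours. Hence every vertex with a non-neighbour has degree at least $r-2$; a vertex adjacent to all others has degree $n-1\ge r-2$. So $e(G)\ge(r-2)n/2$.

**Step 3: general $F$.** Let $F$ be as in Theorem 1 without isolated edges. For $n>(|F|+2)^3$, Lemma 7 shows that $K_n$ is saturated neither for $F\cup K_2$ nor for $F$, so Theorem 1 gives $\mathrm{sat}^*_p(n,F\cup K_2)=\mathrm{sat}^*_p(n,F)$. Suppose an $F$-saturated graph $G$ had two isolated vertices $u,v$. Colour $G$ properly without a rainbow $F$ and give $uv$ a new colour. The resulting rainbow $F$ uses $uv$ as a component $K_2$, a contradiction. So at least $n-1$ vertices have degree at least 1, and $e(G)\ge(n-1)/2$. $\square$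

The question is now answered; what remains is Theorem 3. These notes do not determine the behaviour of $K_r\cup K_2$ for $4\le r<r_1$, nor do they classify all $H$.

## Rainbow perfect matchings avoiding a few colours

For Theorem 3 the clique construction does work, provided the clique has one vertex fewer than $H=F\cup sK_2$. Then (S1) is trivial, since $H$ does not fit. For (S2) the new edge serves as one of the isolated edges, and everything else of $H$ has to be found on a clique with exactly as many vertices as are needed. So the matching must be a perfect matching of what is left.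

**Lemma 9.** Let $\psi$ be a proper edge-colouring of $K_{2t}$ and $Z$ a set of $z$ colours, with $t\ge10^{12}(z+1)$. Then there is a rainbow perfect matching avoiding all colours of $Z$.

Some largeness is needed: the 3-colouring of $K_4$ by perfect matchings has no rainbow perfect matching.

### Notation, and how far greedy choices and single swaps go

Let $V$ be the vertex set and $M$ a maximum rainbow matching avoiding $Z$. Suppose $k:=|M|<t$; we derive a contradiction. Let $U=V\setminus V(M)$, so $|U|=2(t-k)\ge2$. For $a\in V(M)$ let $a'$ be its $M$-partner. Let $\Phi$ be the set of colours not in $Z\cup\psi(M)$. Edges with colours in $\Phi$ are called free, all others non-free; "free neighbour" means neighbour along a free edge. Edges of $M$ are non-free. By maximality no edge inside $U$ is free. At each vertex at most one edge has a given colour, so at most $k+z$ edges are non-free, and at least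
$$2t-1-k-z\ge t-z$$
are free.

If we use only that $M$ cannot be enlarged greedily, all $|U|-1$ edges from a vertex of $U$ into $U$ are non-free, so $2t-2k-1\le k+z$, which gives only $k\ge(2t-1-z)/3$. Swapping a single edge of $M$ does much better.

**Step 0: $|U|\le z+2$.** If $|U|=2$ this is clear, so let $|U|\ge4$. For $ab\in M$ let $D_a,D_b$ be the sets of free neighbours in $U$ of $a$ and $b$. Suppose $D_a\ne\emptyset$ and $|D_b|\ge3$. Choose $x\in D_a$, then $y\in D_b\setminus\{x\}$ with $\psi(yb)\ne\psi(xa)$: there are at least two candidates, and at most one edge at $b$ has colour $\psi(xa)$. Then $M-ab+xa+yb$ is a rainbow matching avoiding $Z$ with $k+1$ edges, a contradiction. The same holds with $a,b$ interchanged. So either one of $D_a,D_b$ is empty, or both have size at most 2; in both cases $|D_a|+|D_b|\le|U|$. All free edges at a vertex of $U$ go to $V(M)$, so summing over $M$ gives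
$$|U|(2t-1-k-z)\le k|U| .$$
Hence $|U|=2t-2k\le z+1$.

Single swaps stop here. If $|U|=2$, the condition that no single swap works allows every $M$-edge to have one end joined freely to both vertices of $U$ and the other end to neither. So we need exchanges that touch two or more $M$-edges.

**Constants.** Put $\delta=\frac1{40}$ and $\eta=\frac{\delta^2}9=\frac1{14400}$. From $t\ge10^{12}(z+1)$ and Step 0,
$$2z+2\le\eta t,\quad |U|\le\eta t,\quad 1\le\eta t,\quad k\ge(1-\eta)t,\quad 150t<\eta^2t^2. \tag{1}$$
The last holds because $150\cdot14400^2<4\cdot10^{10}$. Every vertex has non-free degree at most $k+z\le(1+\eta)t$.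

**Definition (the sets $N(v)$, $S(v)$; linked).** For $v\in V$ let $N(v)$ be the set of free neighbours of $v$ in $V(M)$, and $S(v)=\{a':a\in N(v)\}$. For $A,B\subseteq V$ let $e(A,B)$ be the number of pairs $(a,b)\in A\times B$ with $ab$ a free edge. Two vertices $v\ne w$ are linked if $e(S(v),S(w))\ge\eta^2t^2$.

We have
$$|S(v)|=|N(v)|\ge t-z-|U|\ge t-2z-2\ge(1-\eta)t. \tag{2}$$
Also $e(A,B)=e(B,A)$, and $e$ is monotone in both arguments. In the 3-coloured $K_4$ on $\{1,2,3,4\}$ with $M=\{12\}$, $Z=\emptyset$, the edges $12$ and $34$ are non-free and the other four are free. Here $N(3)=N(4)=\{1,2\}$ and $S(3)=S(4)=\{1,2\}$, and $e(S(3),S(4))=0$.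

Linked is defined as it is because of this exchange: if $a\in N(v)$, $b\in N(w)$ and $a'b'$ is free, then the $M$-edges $aa',bb'$ can be replaced by $va,\ a'b',\ bw$, which covers $v$ and $w$ in addition. If $v,w$ are linked there are many such choices, so colour clashes can be avoided.

### The exchange claim

Fix distinct $x,y\in U$.

**Exchange Claim.** There do not exist $R_0\subseteq M$ with $|R_0|\le3$ and a set $N_0$ of at most one edge, with both ends in $V(R_0)\cup\{x,y\}$ and colour in $\Phi\cup\psi(R_0)$, such that the vertices of $V(R_0)\cup\{x,y\}$ not covered by $N_0$ can be partitioned into at most 3 linked pairs.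

In words: we may delete up to three $M$-edges and insert one edge, which may even re-use the colour of a deleted edge, provided the vertices left uncovered can be paired off by links.

*Proof.* Suppose such $R_0,N_0$ exist. Treat the linked pairs $(v,w)$ one after another. For each pair choose $a\in N(v)$, $b\in N(w)$ with $a'b'$ free such that

* $aa'$ and $bb'$ are distinct, not in $R_0$, and not chosen earlier;
* $\psi(va),\psi(a'b'),\psi(bw)$ are distinct and differ from the colour in $N_0$ and from all colours chosen earlier.

There are at least $\eta^2t^2$ pairs $(a,b)$ with $a\in N(v)$, $b\in N(w)$, $a'b'$ free, by the definition of linked. We bound the number of excluded pairs.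

* At most $3+2\cdot2=7$ $M$-edges are forbidden, so 14 vertices are forbidden for $a$ and for $b$. This excludes at most $2\cdot14\cdot2t=56t$ pairs.
* The condition $b\in\{a,a'\}$ excludes at most $4t$ pairs.
* At most $1+2\cdot3=7$ colours are forbidden. If $\psi(va)$ is a prescribed colour, then $a$ is determined; if $\psi(bw)$ is, then $b$ is determined; if $\psi(a'b')$ is, then $a$ determines $b'$ and so $b$. This excludes at most $3\cdot7\cdot2t=42t$ pairs.
* If $\psi(va)=\psi(bw)$, then $a$ determines $b$; if $\psi(va)=\psi(a'b')$, then $a$ determines $b'$; if $\psi(bw)=\psi(a'b')$, then $b$ determines $a'$. This excludes at most $3\cdot2t=6t$ pairs.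

The total is at most $108t<150t<\eta^2t^2$, so a choice exists.

Delete $R_0$ and all chosen edges $aa',bb'$ from $M$, and add $N_0$ and all the edges $va,a'b',bw$. The result is a matching covering exactly $V(M)\cup\{x,y\}$: each vertex of $V(R_0)\cup\{x,y\}$ is covered by $N_0$ or as a member of one linked pair, and the chosen $M$-edges are distinct and outside $R_0$, with each of their ends covered once. It is rainbow: the edges $va,a'b',bw$ have free colours, so they clash with no remaining edge of $M$, and they were chosen to be distinct and different from the colour in $N_0$. The colour in $N_0$ lies in $\Phi$ or in $\psi(R_0)$, and $R_0$ has been deleted, so it does not occur on the remaining part of $M$. No colour lies in $Z$. So we have a rainbow matching avoiding $Z$ with $k+1$ edges, a contradiction. $\square$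

With $R_0=N_0=\emptyset$ the claim says that $x$ and $y$ are unlinked. Writing $X=S(x)$ and $Y=S(y)$,
$$e(X,Y)<\eta^2t^2. \tag{3}$$

Two shapes show how this can happen. First, suppose the free graph had no edges between two parts of $V$, with $x$ in one part, $y$ in the other, and every $M$-edge inside a part. Then $X$ lies in the first part, $Y$ in the second, and no free edge joins them. Second, suppose the free graph were bipartite with $x,y$ in the same class $J$ and every $M$-edge crossing between the classes. Then $N(x),N(y)$ lie outside $J$, so $X,Y\subseteq J$, and no free edge lies inside $J$. In both shapes free edges alone do not repair $M$ by the two-edge exchange. The way out is to insert a non-free edge $pq$ whose colour is that of an $M$-edge $e$, and to delete $e$ as well. This is what $N_0$ with a colour in $\psi(R_0)$ allows. We now show that $M$ is always close to one of the two shapes: Case 1 below corresponds to the first and Case 2 to the second.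

### Three counting facts

Let $\varepsilon\in\{\eta,\delta\}$. The facts convert "few free edges" into bounds on sizes of sets, using that each vertex has about $t$ free and about $t$ non-free neighbours.

**Fact F1.** If $e(A,B)<\varepsilon^2t^2$, then fewer than $\varepsilon t$ vertices of $A$ have at least $\varepsilon t$ free neighbours in $B$.

*Proof.* Otherwise $e(A,B)\ge\varepsilon t\cdot\varepsilon t$. $\square$

**Fact F2.** If $|A|\ge2\eta t$ and $e(A,B_1),e(A,B_2)<\eta^2t^2$, then $|B_1\cup B_2|\le(1+3\eta)t$.

*Proof.* By F1, applied with $\varepsilon=\eta$ to $B_1$ and to $B_2$, fewer than $2\eta t\le|A|$ vertices of $A$ have at least $\eta t$ free neighbours in $B_1$ or in $B_2$. So some $a\in A$ has fewer than $\eta t$ free neighbours in each $B_i$. It has at least $t-z\ge(1-\eta)t$ free neighbours altogether, so at least $(1-3\eta)t$ vertices lie outside $B_1\cup B_2$. As $|V|=2t$, the claim follows. $\square$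

**Fact F3.** If $|B|\ge(1-5\eta)t$ and $K(B,\varepsilon):=\{w\in V(M):e(S(w),B)<\varepsilon^2t^2\}$, then $|K(B,\varepsilon)|\le(1+5\varepsilon)t$.

*Proof.* Let $\beta=|B|$. Since $\eta\le\varepsilon$, we have $\beta\ge(1-5\varepsilon)t$ and $1\le\varepsilon t$. Let $T$ be the set of vertices with fewer than $\varepsilon t$ free neighbours in $B$. Each $u\in T$ has at least $\beta-1-\varepsilon t\ge\beta-2\varepsilon t$ non-free neighbours in $B$, and each vertex of $B$ has at most $(1+\varepsilon)t$ non-free neighbours. Counting non-free pairs in $T\times B$,
$$|T|(\beta-2\varepsilon t)\le\beta(1+\varepsilon)t .$$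
The quotient $\beta/(\beta-2\varepsilon t)$ decreases in $\beta$, so
$$|T|\le\frac{(1+\varepsilon)(1-5\varepsilon)}{1-7\varepsilon}\,t\le(1+4\varepsilon)t .$$
The last inequality says $1-4\varepsilon-5\varepsilon^2\le1-3\varepsilon-28\varepsilon^2$, that is, $\varepsilon\le\frac1{23}$.

Let $T^*=\{u':u\in T\cap V(M)\}$ and $W=V\setminus T^*$, so $|W|\ge2t-|T|\ge(1-4\varepsilon)t$. Let $w\in K(B,\varepsilon)$. By F1, $|S(w)\setminus T|<\varepsilon t$. If $a$ is a free neighbour of $w$ in $W\cap V(M)$, then $a'\in S(w)$ and $a'\notin T$. So $w$ has fewer than $\varepsilon t$ free neighbours in $W\cap V(M)$, hence at most $\varepsilon t+|U|\le2\varepsilon t$ in $W$, and at least $|W|-1-2\varepsilon t\ge|W|-3\varepsilon t$ non-free neighbours in $W$. Counting non-free pairs in $K(B,\varepsilon)\times W$,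
$$|K(B,\varepsilon)|\,(|W|-3\varepsilon t)\le|W|(1+\varepsilon)t,$$
and as before, by $|W|\ge(1-4\varepsilon)t$,
$$|K(B,\varepsilon)|\le\frac{(1+\varepsilon)(1-4\varepsilon)}{1-7\varepsilon}\,t\le(1+5\varepsilon)t .$$
The last inequality says $1-3\varepsilon-4\varepsilon^2\le1-2\varepsilon-35\varepsilon^2$, that is, $\varepsilon\le\frac1{31}$. Both conditions hold as $\varepsilon\le\frac1{40}$. $\square$

### Case 1: $|X\cup Y|>(1+3\eta)t$

**Step 1a: every $w\in V(M)$ is linked to $x$ or to $y$.** Otherwise $e(S(w),X)$ and $e(S(w),Y)$ are both less than $\eta^2t^2$. By (2), $|S(w)|\ge(1-\eta)t\ge2\eta t$, so F2 with $A=S(w)$, $B_1=X$, $B_2=Y$ gives $|X\cup Y|\le(1+3\eta)t$, a contradiction.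

**Step 1b: two distinct $u,v\in V(M)$ both unlinked to $y$ are linked to each other; likewise with $x$ in place of $y$.** This will supply links that do not involve $x$ or $y$. Suppose $u,v$ are unlinked to $y$ and to each other. F2 with $A=S(u)$, $B_1=Y$, $B_2=S(v)$ gives $|Y\cup S(v)|\le(1+3\eta)t$. So by (2)
$$|Y\cap S(v)|\ge2(1-\eta)t-(1+3\eta)t=(1-5\eta)t\ge2\eta t .$$
Now let $A=Y\cap S(v)$. Then $e(A,Y)\le e(S(v),Y)<\eta^2t^2$ because $v$ is unlinked to $y$, and $e(A,X)\le e(Y,X)<\eta^2t^2$ by (3). F2 with $B_1=Y$, $B_2=X$ gives $|X\cup Y|\le(1+3\eta)t$, a contradiction. The other statement follows by exchanging the roles of $x$ and $y$.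

**Step 1c: $V(M)$ splits into two parts.** Let $aa'\in M$. It is impossible that $a$ is linked to $x$ and $a'$ to $y$: take $R_0=\{aa'\}$, $N_0=\emptyset$ and the pairs $(x,a),(y,a')$ in the Exchange Claim. If $a$ is linked to $x$, then $a'$ is not linked to $y$, so by Step 1a $a'$ is linked to $x$, and then (exchanging $a$ and $a'$) $a$ is not linked to $y$. If $a$ is not linked to $x$, then it is linked to $y$, and the same argument shows that $a'$ is linked to $y$ and not to $x$. So $V(M)=P\sqcup Q$, where vertices of $P$ are linked to $x$ but not to $y$, vertices of $Q$ are linked to $y$ but not to $x$, and every $M$-edge lies inside $P$ or inside $Q$.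

Since $P\subseteq K(Y,\eta)$, $Q\subseteq K(X,\eta)$ and $|X|,|Y|\ge(1-\eta)t$, F3 gives $|P|,|Q|\le(1+5\eta)t$. As $|P|+|Q|=2k=2t-|U|\ge(2-\eta)t$, both have size at least $(1-6\eta)t>z$.

**Step 1d: the exchange.** Pick $p\in P$. The more than $z$ edges from $p$ to $Q$ have distinct colours, so there is $q\in Q$ with $\psi(pq)\notin Z$. The edges $pp'$ and $qq'$ are distinct, one inside $P$ and one inside $Q$, and $pq\notin M$.

If $pq$ is free, take $R_0=\{pp',qq'\}$, $N_0=\{pq\}$ and the linked pairs $(x,p'),(y,q')$. This contradicts the Exchange Claim.

Otherwise $\psi(pq)\in\psi(M)$, say $\psi(pq)=\psi(e)$ with $e=uv\in M$. Since $pq\notin M$, $e\ne pq$; as the colouring is proper, $e$ avoids $p$ and $q$, so $e\ne pp',qq'$. Take $R_0=\{pp',qq',e\}$ and $N_0=\{pq\}$, whose colour is in $\psi(R_0)$. The uncovered vertices are $p',q',u,v,x,y$. If $e\subseteq P$, use the pairs $(x,u),(v,p'),(y,q')$. If $e\subseteq Q$, use $(x,p'),(y,u),(v,q')$. The pairs with $x$ or $y$ are linked by Step 1c. In the first case $v,p'\in P$ are distinct and both unlinked to $y$, in the second $v,q'\in Q$ are distinct and both unlinked to $x$, so they are linked by Step 1b. This contradicts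 the Exchange Claim.

### Case 2: $|X\cup Y|\le(1+3\eta)t$

**Step 2a: an almost independent set and the vertices that see little of it.** Let $I=X\cap Y$. By (2) and (3),
$$|I|\ge2(1-\eta)t-(1+3\eta)t=(1-5\eta)t,\qquad e(I,I)\le e(X,Y)<\eta^2t^2 .$$
Let $K^0=K(I,\eta)$ and $K^1=K(I,\delta)$; then $K^0\subseteq K^1$ as $\eta<\delta$. If $w\in V(M)\setminus K^0$, then $e(S(w),I)\ge\eta^2t^2$, and since $I\subseteq X$ and $I\subseteq Y$, the vertex $w$ is linked to both $x$ and $y$. So no $M$-edge $aa'$ has both ends outside $K^0$ (Exchange Claim with $R_0=\{aa'\}$, $N_0=\emptyset$, pairs $(x,a),(y,a')$).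

**Step 2b: almost all $M$-edges cross.** Every $M$-edge has an end in $K^0\subseteq K^1$. So the number of $M$-edges with both ends in $K^1$ is $|K^1|-k$, and by F3 with $B=I$, $\varepsilon=\delta$,
$$|K^1|-k\le(1+5\delta)t-(1-\eta)t\le6\delta t .$$
Let $M^*$ be the set of the other $M$-edges. Each of them has one end in $K^0$ and the other end outside $K^1$, and $|M^*|\ge k-6\delta t\ge(1-7\delta)t$. Let $K^*$ be the set of $K^0$-ends of the edges in $M^*$, so $|K^*|=|M^*|$.

**Step 2c: choosing $p$ and $q$.** The set $Z\cup\psi(M\setminus M^*)$ has at most $z+6\delta t\le7\delta t$ colours, and $7\delta t<(1-7\delta)t-1\le|K^*|-1$ because $14\delta=0.35$. So for any $p\in K^*$ some other $q\in K^*$ satisfies $\psi(pq)\notin Z\cup\psi(M\setminus M^*)$. Note that $p',q'\notin K^1$; in particular $q\ne p'$, so $pq\notin M$ and $pp'\ne qq'$.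

**Step 2d: the exchange.** If $pq$ is free, take $R_0=\{pp',qq'\}$, $N_0=\{pq\}$ and the pairs $(x,p'),(y,q')$. They are linked since $p',q'\notin K^0$. This contradicts the Exchange Claim.

Otherwise $\psi(pq)=\psi(e)$ with $e\in M^*$. Write $e=uv$ with $u\in K^0$ and $v\notin K^1$. As $pq\notin M$ and the colouring is proper, $e$ is disjoint from $\{p,q\}$, so $e\ne pp',qq'$. Take $R_0=\{pp',qq',e\}$, $N_0=\{pq\}$ and the pairs $(x,q'),(y,v),(u,p')$. The first two are linked since $q',v\notin K^0$. For the third, F2 applies with $A=B_1=I$ and $B_2=S(u)$: we have $|I|\ge2\eta t$, $e(I,I)<\eta^2t^2$, and $e(I,S(u))<\eta^2t^2$ because $u\in K^0$. So $|I\cup S(u)|\le(1+3\eta)t$, and with $|S(u)|\ge(1-\eta)t$ we get $|I\setminus S(u)|\le4\eta t$. Since $p'\notin K^1$, $e(S(p'),I)\ge\delta^2t^2$. Hence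
$$e(S(p'),S(u))\ge e(S(p'),I)-|S(p')|\cdot|I\setminus S(u)|\ge\delta^2t^2-2t\cdot4\eta t=9\eta t^2-8\eta t^2=\eta t^2\ge\eta^2t^2 .$$
So $u$ and $p'$ are linked, which contradicts the Exchange Claim. (This is why two thresholds are used: $\delta^2$ must exceed the loss $8\eta$.)

Both cases are impossible, so $k=t$ and $M$ is the required perfect matching. This proves Lemma 9. $\square$

## The bounded construction for $s\ge Cf^3/\ln f$

We use a theorem of Alon, Lefmann and Rödl ("On an anti-Ramsey type result", in *Sets, Graphs and Numbers*, Colloq. Math. Soc. János Bolyai 60 (1992), 9–22, case $k=2$): there are $a>0$ and $n_1$ such that for $N\ge n_1$ every proper colouring of $K_N$ contains a rainbow clique of order at least $a(N\ln N)^{1/3}$.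

*Proof of Theorem 3.* Let $H=F\cup sK_2$ and $N=f+2s-2$, so $|H|=N+2$. Let $C$ be a large absolute constant.

**Step 1: a rainbow $F$ avoiding a given colour in every properly coloured $K_N$.** Since $f\ge2$, we have $N\ge s\ge Cf^3/\ln f$. For $f\ge2$ the quantity $f^3/\ln f$ is at least $f^2\ge4$, so $N\ge n_1$ for large $C$. Also $N\ge f$, so $\ln N\ge\ln f$ and $N\ln N\ge Cf^3$. By the theorem, every proper colouring of $K_N$ has a rainbow clique of order at least $aC^{1/3}f\ge2f\ge f+1$. Given a colour $\gamma$, a rainbow $K_{f+1}$ has at most one edge of colour $\gamma$. Deleting an end of that edge (or any vertex, if there is none) leaves a rainbow $K_f$, hence a rainbow $F$, avoiding $\gamma$. (Under the stronger assumption $s\ge Cf^3$ one has $N>f^3$, and Lemma 7 replaces the cited theorem.)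

**Step 2: the size needed for Lemma 9.** Since $s\ge Cf^2$ and $e(F)\le f^2/2$, for $C$ large we have $s-1\ge10^{12}(e(F)+2)$.

**Step 3: the graph and (S1).** Let $G=K_{N+1}\cup\overline{K_{n-N-1}}$; this makes sense as $n\ge f+2s=N+2$. The graph $H$ has $N+2$ vertices, none isolated, and $G$ has only $N+1$ non-isolated vertices. So $G$ contains no copy of $H$ at all, and (S1) holds.

**Step 4: (S2).** Let $e$ be a non-edge of $G$ and $\psi$ a proper colouring of $G+e$. At most one end of $e$ lies in the clique, so there is a set $Q$ of $N$ clique vertices disjoint from $e$. By Step 1 there is a rainbow copy $T$ of $F$ on $Q$ avoiding the colour $\psi(e)$. It uses $f$ vertices, and $N-f=2(s-1)$ vertices of $Q$ remain. Apply Lemma 9 to them with $t=s-1$ and $Z=\psi(T)\cup\{\psi(e)\}$. Here $z=e(F)+1$, so $t\ge10^{12}(z+1)$ by Step 2. We obtain a rainbow perfect matching with $s-1$ edges avoiding $Z$. Together with $T$ and $e$ it forms a rainbow copy of $F\cup(s-1)K_2\cup K_2=H$.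

So $G$ is $H$-saturated, and it has $\binom{N+1}2=\binom{f+2s-1}2$ edges. $\square$
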